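\title{Free and wired uniform spanning forests can be distinct and mutually absolutely continuous}

\begin{abstract}
We show that the free and the wired uniform spanning forest measures of a locally finite, infinite, connected network need not be mutually singular when they are different. A first, short example consists of two layered networks glued at a vertex. In a second example, which is one-ended and can be taken to be a simple graph with unit conductances, the two measures are different and mutually absolutely continuous. In both examples the wired forest is an independent choice of one arrow per vertex, conditioned on having no cycle, and the free forest has one edge more. The extra edge is absorbed by reversing an infinite path of arrows, and the reversed path acts as a size-biasing of a supercritical branching process, which is an absolutely continuous change of measure.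
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The two forests}

A \emph{network} is a connected graph $G=(V(G),E(G))$ with conductances $c:E(G)\to(0,\infty)$; the number $1/c(e)$ is the \emph{resistance} of $e$. On a finite network $H$, the uniform spanning tree measure $\mathsf{UST}_H$ gives each spanning tree $T$ a probability proportional to its \emph{weight} $\prod_{e\in T}c(e)$.

Let $G$ be infinite and locally finite. An \emph{exhaustion} is a sequence of finite connected sets $V_1\subset V_2\subset\cdots$ with union $V(G)$. There are two extreme ways to make a finite network out of $V_n$. One can ignore the outside: $G_n$ is the subnetwork induced by $V_n$. Or one can treat the outside as perfectly connected: $G_n^*$ is obtained from $G$ by identifying all vertices outside $V_n$ to a single vertex $\partial_n$ and deleting the resulting loops, so that the edges of $G_n^*$ are the edges of $G$ with at least one endpoint in $V_n$. The \emph{free} and the \emph{wired uniform spanning forest} measures are the Borel probability measures on the space $\{0,1\}^{E(G)}$ of subsets $\mathfrak F\subset E(G)$ given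 by
\[
\mathsf{FSF}(S\subset\mathfrak F)=\lim_{n\to\infty}\mathsf{UST}_{G_n}(S\subset T),\qquad
\mathsf{WSF}(S\subset\mathfrak F)=\lim_{n\to\infty}\mathsf{UST}_{G_n^*}(S\subset T)
\]
for all finite $S\subset E(G)$. These limits exist and do not depend on the exhaustion. Both measures are concentrated on spanning forests all of whose components are infinite, and $\mathsf{FSF}$ stochastically dominates $\mathsf{WSF}$. The events $\{S\subset\mathfrak F\}$ form a $\pi$-system that generates the Borel $\sigma$-field, so they determine a probability measure; by inclusion--exclusion, the convergence above extends to every event that depends on finitely many edges. When several networks are in play we write $\mathsf{FSF}(G)$ and $\mathsf{WSF}(G)$.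

For measures $\mu,\mu'$ on one space, $\mu\ll\mu'$ means that every $\mu'$-null set is $\mu$-null, $\mu\perp\mu'$ (mutual singularity) means that $\mu(B)=\mu'(B^c)=0$ for some measurable $B$, and $\mu\le\mu'$ means that $\mu(B)\le\mu'(B)$ for all $B$. We write $\mu|_B$ for the restriction $\mu(B\cap\cdot\,)$ and $\Phi_*\mu$ for the image of $\mu$ under a map $\Phi$.

\subsection{The question}

If $\mathsf{FSF}\perp\mathsf{WSF}$, then a single sample of the forest reveals almost surely which boundary condition produced it. The simplest infinite network already shows this behavior.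

\begin{example}[The line]\label{ex:line}
Let $G=\mathbb Z$ with edges $e_i=\{i,i+1\}$ of resistance $r_i$, and let $V_n=\{-n,\dots,n\}$. The network $G_n$ is a path, so $\mathsf{FSF}$ is the point mass at $E(G)$. The network $G_n^*$ is a cycle with edges $e_{-n-1},\dots,e_n$; a spanning tree omits one edge $e_i$, and its weight is proportional to $r_i$. If $\sum_ir_i=\infty$, the probability of omitting a given edge tends to $0$, and $\mathsf{WSF}=\mathsf{FSF}$. If $\sum_ir_i<\infty$, the wired forest omits exactly one edge, namely $e_i$ with probability $r_i/\sum_jr_j$, and $\mathsf{FSF}\perp\mathsf{WSF}$.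
\end{example}

On the line the two measures are thus equal or mutually singular. The same dichotomy is known under a symmetry assumption: if a group acts on the network by conductance-preserving automorphisms so that every vertex has an infinite orbit, then the action is mixing and ergodic for both $\mathsf{FSF}$ and $\mathsf{WSF}$, and the two measures are mutually singular if they are different. Whether the assumption can be removed is asked in \cite{SSSWX}:

\medskip
\noindent\emph{Let $(G,c)$ be an arbitrary locally finite, infinite, connected network with $\mathsf{FSF}\ne\mathsf{WSF}$. Are $\mathsf{FSF}$ and $\mathsf{WSF}$ necessarily mutually singular?}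
\medskip

One would guess that they are. The two measures come from the same weights and differ only in a boundary condition that has been sent to infinity. If its influence survives the limit, one expects it to leave a trace that can be read off one sample, as the number of components does on the line. With symmetry, a local discrepancy is repeated along an infinite orbit; without symmetry one would hope for a substitute. There is none.

\begin{theorem}\label{thm:A}
There is a locally finite, infinite, connected network with $\mathsf{FSF}\ne\mathsf{WSF}$ and $\mathsf{FSF}\not\perp\mathsf{WSF}$.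
\end{theorem}

An infinite, locally finite, connected graph is \emph{one-ended} if the deletion of any finite set of vertices leaves exactly one infinite component.

\begin{theorem}\label{thm:B}
There is a one-ended, locally finite, connected network with $\mathsf{FSF}\ne\mathsf{WSF}$, $\mathsf{FSF}\ll\mathsf{WSF}$ and $\mathsf{WSF}\ll\mathsf{FSF}$. It can be taken to be a simple graph with all conductances equal to $1$.
\end{theorem}

Theorem~\ref{thm:B} implies Theorem~\ref{thm:A}. We prove Theorem~\ref{thm:A} separately because its proof is short, answers the question, and displays the mechanism without the combinatorics that Theorem~\ref{thm:B} requires. In the networks of Sections~\ref{sec:A} and~\ref{sec:B} each value of the conductance is taken by finitely many edges, so every vertex has a finite orbit under the automorphism group.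

\subsection{The idea}

Give every vertex an arrow to a neighbor, independently, with the law of one step of the random walk. If with positive probability no oriented cycle appears, then the wired forest is the set of unoriented arrows conditioned on this event (Section~\ref{sec:arrows}). In our networks the free forest has a similar description with one edge too many at some vertex $x$. The extra edge can be absorbed. Follow the arrows from $x$ to infinity and reverse all of them. The unoriented picture does not change, and $x$ has lost its arrow, which can now be spent on the extra edge. So the free forest is again a configuration with one arrow per vertex, but with a planted infinite path of arrows that comes from infinity, and the question becomes whether the planted path can be detected. On the line it can, because independent arrows never form such a path. Section~\ref{sec:ray} shows that it cannot when the network is so thick that such paths occur spontaneously and in large numbers.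

Section~\ref{sec:electric} recalls the electrical facts that give access to the free forest. Theorem~\ref{thm:A} is proved in Section~\ref{sec:A}, the first statement of Theorem~\ref{thm:B} in Section~\ref{sec:B}, and the passage to unit conductances in Section~\ref{sec:unit}.

\section{The wired forest as independent arrows}\label{sec:arrows}

From now on, infinite networks are locally finite, connected, simple graphs. Finite networks obtained from them by identifying vertices may have parallel edges, which are kept as distinct edges; loops are deleted. Put $c(v)=\sum_wc(v,w)$ and $p(v,w)=c(v,w)/c(v)$, with $p(v,w)=0$ if $v,w$ are not neighbors. The random walk $X=(X_i)_{i\ge0}$ is the Markov chain with kernel $p$, and $\mathbb P_v$ is its law when $X_0=v$.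

An \emph{arrow configuration} on a set $V'\subset V(G)$ is a map $\sigma$ that assigns to each $v\in V'$ a neighbor $\sigma(v)$, and
\[
\Phi(\sigma)=\{\{v,\sigma(v)\}:v\in V'\}
\]
is the set of edges that carry an arrow. A \emph{cycle} of $\sigma$ is a sequence of distinct vertices $v_1,\dots,v_k\in V'$, $k\ge2$, with $\sigma(v_i)=v_{i+1}$ (indices modulo $k$); two neighbors pointing at each other form a cycle. The \emph{trajectory} of $v$ is the sequence $(\sigma^i(v))_{i\ge0}$, as far as it is defined. Let $\nu$ be the law of a configuration on $V(G)$ in which the $\sigma(v)$ are independent with laws $p(v,\cdot)$, and let $A$ be the event that $\sigma$ has no cycle. On $A$ every trajectory is an infinite simple path, since a trajectory that repeats a vertex contains a cycle. As long as a trajectory has not repeated a vertex it uses fresh arrows, so it cannot be told apart from the random walk: if $v_0,\dots,v_{k-1}$ are distinct and $v_k$ is arbitrary, then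
\begin{equation}\label{eq:walk}
\nu\big(\sigma(v_i)=v_{i+1}\ \forall i<k\big)=\prod_{i<k}p(v_i,v_{i+1})=\mathbb P_{v_0}\big(X_i=v_i\ \forall i\le k\big).
\end{equation}

\begin{lemma}\label{lem:wired}
If $\nu(A)>0$, then $\mathsf{WSF}$ is the law of $\Phi(\sigma)$ under $\nu(\,\cdot\mid A)$.
\end{lemma}

\begin{proof}
Fix an exhaustion $(V_n)$ and let $A_n$ be the event that $\sigma|_{V_n}$ has no cycle. Every cycle lies in some $V_n$, so $A_n\downarrow A$.

Orienting the edges of a spanning tree of $G_n^*$ toward $\partial_n$ gives an arrow configuration on $V_n$ without cycles. Conversely, let $\omega$ be an arrow configuration on $V_n$ without cycles. Its $|V_n|$ arrows lie on distinct edges, because there is no cycle of length $2$, and every trajectory leaves the finite set $V_n$, so that every vertex is joined to $\partial_n$. A connected graph with $|V_n|+1$ vertices and $|V_n|$ edges is a tree, and the arrows of $\omega$ point toward $\partial_n$ in it. The two constructions are therefore inverse to each other. The weight of the tree $\Phi(\omega)$ is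
\[
\prod_{v\in V_n}c(v,\omega(v))=\prod_{v\in V_n}c(v)\cdot\nu(\sigma|_{V_n}=\omega),
\]
and the first factor does not depend on $\omega$. Hence $\mathsf{UST}_{G_n^*}$ is the law of $\Phi(\sigma|_{V_n})$ under $\nu(\,\cdot\mid A_n)$. If $S$ is finite and $V_n$ contains all endpoints of edges of $S$, then $S\subset\Phi(\sigma|_{V_n})$ if and only if $S\subset\Phi(\sigma)$. Since $\nu(A)>0$, we have $\nu(S\subset\Phi(\sigma)\mid A_n)\to\nu(S\subset\Phi(\sigma)\mid A)$.
\end{proof}

The hypothesis $\nu(A)>0$ is restrictive. On $\mathbb Z$ with unit conductances the pairs $\{2i,2i+1\}$ form cycles independently with probability $\frac14$, and $\nu(A)=0$. We shall secure the hypothesis with networks arranged in levels, in which the walk drifts strongly upward and, when it does come back to a level, is unlikely to hit the vertex it started from. The next lemma is stated for a general kernel because we also apply it after conditioning some arrows.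

\begin{lemma}\label{lem:cycles}
Let $V=\bigsqcup_{n\ge0}\Lambda_n$ with finite, possibly empty, levels $\Lambda_n$. Let $p$ be a Markov kernel on $V$ whose steps change the level by at most one, and let $\nu$ be the law of independent arrows with laws $p(v,\cdot)$. Suppose that there are $q_n\in[0,1)$ and $N_n\ge1$ such that
\begin{itemize}
\item[(a)] $p(v,\Lambda_{n+1})\ge1-q_n$ for $v\in\Lambda_n$;
\item[(b)] $p(v,z)\le p(v,\Lambda_n)/N_n$ for $z\in\Lambda_n$ and $v\in\Lambda_{n-1}\cup\Lambda_n$.
\end{itemize}
Then
\[
\nu(\sigma\text{ has a cycle})\le\sum_{n\ge0}\frac{|\Lambda_n|}{N_n}\cdot\frac{q_n}{1-q_n}.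
\]
\end{lemma}

\begin{proof}
A cycle has a maximal level $n$ and passes through some $z\in\Lambda_n$. Fix $n$ and $z$, and list each possible cycle through $z$ of maximal level $n$ starting from $z$. By \eqref{eq:walk}, the probability that it is a cycle of $\sigma$ equals the probability that the chain $X$ started at $z$ begins by going once around it. For different cycles these events are disjoint, and each of them implies that $X$ returns to $z$ before it visits $\Lambda_{n+1}$. It therefore suffices to bound the probability of this last event by $q_n/(N_n(1-q_n))$.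

Let $\theta_1<\theta_2<\cdots$ be the positive times at which $X$ visits $\Lambda_n$ before its first visit to $\Lambda_{n+1}$. For $\theta_j$ to exist, the steps taken at the times $0,\theta_1,\dots,\theta_{j-1}$ must all avoid $\Lambda_{n+1}$; by (a) and the strong Markov property this has probability at most $q_n^j$. The step that ends at time $\theta_j$ starts in $\Lambda_{n-1}\cup\Lambda_n$, so by (b), given that it ends in $\Lambda_n$, it ends at $z$ with probability at most $1/N_n$. Hence $\mathbb P_z(\theta_j\text{ exists and }X_{\theta_j}=z)\le q_n^j/N_n$. Summing over $j\ge1$ gives the bound.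
\end{proof}

\section{Reversing a ray}\label{sec:ray}

\subsection{The half-line and one thick level}

It is instructive to see the singularity in Example~\ref{ex:line} in terms of arrows. The line consists of two half-lines glued at a vertex $o$. In the wired forest, $o$ has one arrow, which points into one of the halves; from the point of view of the other half, $o$ has no arrow. In the free forest each half is fully present, and we shall see in a moment that this is what an arrow from $o$ into that half produces. So we compare, on one half, the forests obtained with and without an arrow at $o$.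

\begin{example}[The half-line]\label{ex:half}
Let $\Gamma=\{0,1,2,\dots\}$ with $o=0$, and suppose that $d_n=p(n,n-1)$ satisfies $\sum_{n\ge1}d_n<\infty$. If $o$ has an arrow and there is no cycle, then $\sigma(0)=1$ forces $\sigma(1)=2$, and so on: all arrows point up, which has positive probability $\prod_n(1-d_n)$, and $\Phi(\sigma)=E(\Gamma)$. If $o$ has no arrow and there is no cycle, then an up arrow at $n$ forces an up arrow at $n+1$, so the vertices with down arrows are $1,\dots,k$ for some $0\le k\le\infty$. For finite $k$ the edge $\{k,k+1\}$ is missing. Only $k=\infty$, the reversal of the all-up configuration, gives $E(\Gamma)$, and it has probability $\prod_nd_n=0$. The two forests have mutually singular laws.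
\end{example}

We cannot give up $\sum_nd_n<\infty$, which keeps cycles rare. But we can replace the vertex $n$ by a large set of vertices, so that a descending path has many chances to appear. One level shows the effect. Let $N$ vertices point to $o$ independently with probability $d$ each, so that the number $Z$ of arrows into $o$ has law $\mathrm{Bin}(N,d)$ and mean $m=Nd$. Now plant an arrow: choose one of the $N$ vertices uniformly and force it to point to $o$; this is what reversing a uniformly distributed arrow out of $o$ does. The number of arrows into $o$ becomes $1+\mathrm{Bin}(N-1,d)$, and for $1\le k\le N$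
\[
\binom{N-1}{k-1}d^{k-1}(1-d)^{N-k}=\frac km\binom Nkd^k(1-d)^{N-k}.
\]
Planting is \emph{size-biasing}: it multiplies the law by the density $Z/m$. For $N=1$ this density is $1/d$ on an event of probability $d$, and planting level after level concentrates the measure on a null set, as in Example~\ref{ex:half}. For large $m$ the density has mean $1$ and variance at most $1/m$, so that planting is hardly visible. We now carry this out on all levels at once.

\subsection{Columns}

A \emph{column} in a network $G$ is a sequence $L_l,L_{l+1},\dots$ of disjoint finite nonempty sets of vertices, $N_i=|L_i|$, for which there are positive numbers $u_i$ $(i\ge l)$ and $d_i$ $(i>l)$ with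
\[
p(v,w)=\frac{u_i}{N_{i+1}},\qquad p(w,v)=\frac{d_{i+1}}{N_i}\qquad(v\in L_i,\ w\in L_{i+1}).
\]
Thus a step from $L_i$ goes up with probability $u_i$ and down with probability $d_i$, to a uniform vertex of the target set; steps that leave the column are allowed. Put
\[
m_i=\frac{N_id_i}{N_{i-1}}\quad(i>l),\qquad\eta=\sum_{i>l}\frac1{m_{l+1}\cdots m_i}.
\]
The number $m_i$ is the expected number of arrows from $L_i$ into a given vertex of $L_{i-1}$.

Fix $z\in L_l$. Let $U_z$ be the event that the trajectory of $z$ goes \emph{straight up} forever, that is, $g_i:=\sigma^{i-l}(z)\in L_i$ for all $i\ge l$. By \eqref{eq:walk}, $\nu(U_z)=\prod_{i\ge l}u_i$. On $U_z$ define the \emph{reversal} $\operatorname{rev}_z\sigma$, an arrow configuration on $V(G)\setminus\{z\}$, by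
\[
(\operatorname{rev}_z\sigma)(g_i)=g_{i-1}\quad(i>l),\qquad\operatorname{rev}_z\sigma=\sigma\ \text{ off }\{g_i:i\ge l\}.
\]
Then $\Phi(\operatorname{rev}_z\sigma)=\Phi(\sigma)$. For $n\ge l$ let $Z_n^z$ be the number of $w\in L_n$ whose trajectory descends straight to $z$, meaning that $\sigma^i(w)\in L_{n-i}$ for $0\le i\le n-l$ and $\sigma^{n-l}(w)=z$, and let
\[
W_n^z=\frac{Z_n^z}{m_{l+1}\cdots m_n},\qquad Z_l^z=W_l^z=1.
\]
These variables depend only on the arrows of $L_{l+1},\dots,L_n$. The $Z_n^z$ play the role of the generation sizes of a branching process with mean offspring $m_n$ in generation $n$, and the hypothesis $\eta<\infty$ below is a strong form of supercriticality.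

\begin{proposition}\label{prop:ray}
Suppose that $\eta<\infty$.
\begin{itemize}
\item[(a)] Under $\nu$, $W_n^z$ converges almost surely and in $L^2$ to a variable $W^z$ that depends only on the arrows of $\bigcup_{i>l}L_i$, and $\nu(W^z>0)\ge1/(1+\eta)$.
\item[(b)] For every measurable set $C$ of arrow configurations on $V(G)\setminus\{z\}$,
\[
\nu\big(U_z\cap\{\operatorname{rev}_z\sigma\in C\}\big)=\nu(U_z)\;\mathbb E_\nu\big[W^z\,\mathbf 1\{\sigma|_{V(G)\setminus\{z\}}\in C\}\big].
\]
\end{itemize}
\end{proposition}

\begin{proof}
We drop the superscript $z$.

(a) Let $\mathcal F_n$ be generated by the arrows of $L_{l+1},\dots,L_n$. The set of vertices of $L_{n-1}$ counted by $Z_{n-1}$ is $\mathcal F_{n-1}$-measurable, and $w\in L_n$ is counted by $Z_n$ exactly when its arrow points into this set. So, given $\mathcal F_{n-1}$, the variable $Z_n$ has law $\mathrm{Bin}(N_n,Z_{n-1}d_n/N_{n-1})$, with mean $m_nZ_{n-1}$ and variance at most $m_nZ_{n-1}$. Hence $(W_n)$ is a martingale with mean $1$, $\mathbb E_\nu Z_{n-1}=m_{l+1}\cdots m_{n-1}$, and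
\[
\mathbb E_\nu W_n^2\le\mathbb E_\nu W_{n-1}^2+\frac{m_n\,\mathbb E_\nu Z_{n-1}}{(m_{l+1}\cdots m_n)^2}=\mathbb E_\nu W_{n-1}^2+\frac1{m_{l+1}\cdots m_n}.
\]
Thus $\mathbb E_\nu W_n^2\le1+\eta$ for all $n$. A martingale bounded in $L^2$ converges almost surely and in $L^2$, so the limit $W$ has $\mathbb E_\nu W=1$ and $\mathbb E_\nu W^2\le1+\eta$. By the Cauchy--Schwarz inequality, $1=(\mathbb E_\nu[W\mathbf 1\{W>0\}])^2\le(1+\eta)\,\nu(W>0)$.

(b) Let $n\ge l$, let $F\subset V(G)\setminus\{z\}$ be a finite set that contains $L_{l+1}\cup\dots\cup L_n$ and is disjoint from $L_i$ for $i>n$, and let $\omega$ be an arrow configuration on $F$. We split $U_z$ according to the initial segment $g=(g_l=z,g_{l+1},\dots,g_n)$ of the ray. For fixed $g$, the event that $U_z$ occurs, the ray starts with $g$, and $\operatorname{rev}_z\sigma$ agrees with $\omega$ on $F$ is empty unless $\omega(g_i)=g_{i-1}$ for $l<i\le n$. The number of $g$ with this property is $Z_n(\omega)$, since such a $g$ is the $\omega$-trajectory of $g_n$ read backward. For such a $g$ the event is the intersection of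
\[
\{\sigma(g_i)=g_{i+1}\text{ for }l\le i<n\},\qquad U_{g_n},\qquad\{\sigma(v)=\omega(v)\text{ for }v\in F\setminus g\}.
\]
These three events involve disjoint sets of arrows, because $U_{g_n}$ depends only on the arrows of $g_n$ and of $L_i$, $i>n$. The probability of the intersection is
\[
\prod_{i=l}^{n-1}\frac{u_i}{N_{i+1}}\cdot\prod_{i\ge n}u_i\cdot\frac{\nu(\sigma|_F=\omega)}{\prod_{i=l+1}^nd_i/N_{i-1}}=\nu(U_z)\,\frac{\nu(\sigma|_F=\omega)}{m_{l+1}\cdots m_n},
\]
where the denominator on the left removes from $\nu(\sigma|_F=\omega)$ the factors $p(g_i,g_{i-1})$. Summing over $g$,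
\[
\nu\big(U_z\cap\{(\operatorname{rev}_z\sigma)|_F=\omega\}\big)=\nu(U_z)\,\mathbb E_\nu\big[W_n\mathbf 1\{\sigma|_F=\omega\}\big].
\]
Let $C$ depend on finitely many arrows. For all large $n$, $C$ is a finite disjoint union of sets of the form $\{\cdot\,|_F=\omega\}$ with $F$ as above, so the identity in (b) holds with $W_n$ in place of $W$. Since $W_n\to W$ in $L^1$, it holds with $W$. Both sides are finite measures in $C$ that agree on a generating $\pi$-system containing the whole space, so they are equal.
\end{proof}

The hypothesis $\eta<\infty$ is used only to pass to the limit in $L^1$. It fails on the half-line of Example~\ref{ex:half}, where $m_i=d_i\to0$; there $W_n^o=0$ for large $n$ almost surely, although $\mathbb E_\nu W_n^o=1$.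

\section{Currents and symmetric boundaries}\label{sec:electric}

Lemma~\ref{lem:wired} describes the wired forest only. To reach the free forest we use that, in a layered network, the vertices of the top level of $G_n$ are interchangeable, so that wiring them together costs nothing. The proof goes through electrical currents.

Let $H$ be a finite connected network. For functions $f,h$ on $V(H)$ put
\[
\Delta h(v)=\sum_{e=\{v,w\}}c(e)\big(h(v)-h(w)\big),\qquad
\mathcal E(f,h)=\sum_{e=\{v,w\}}c(e)\big(f(v)-f(w)\big)\big(h(v)-h(w)\big),
\]
where the first sum is over the edges at $v$ and the second is over all edges. Collecting the coefficient of $f(v)$ gives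
\begin{equation}\label{eq:green}
\mathcal E(f,h)=\sum_vf(v)\,\Delta h(v).
\end{equation}
The \emph{energy} $\mathcal E(f)=\mathcal E(f,f)$ vanishes only for constant $f$. Orient each edge arbitrarily. For an edge $e$ from $y$ to $y'$, the \emph{unit-current voltage} is the function $\varphi_e$ with $\Delta\varphi_e=\mathbf 1_y-\mathbf 1_{y'}$ and $\varphi_e(y')=0$. It is unique, since by \eqref{eq:green} the difference of two solutions has zero energy. For an edge $e'$ from $w$ to $w'$, the current through $e'$ is $Y(e,e')=c(e')(\varphi_e(w)-\varphi_e(w'))$. The transfer current theorem \cite{BP} states that for every set $S$ of edges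
\begin{equation}\label{eq:transfer}
\mathsf{UST}_H(S\subset T)=\det\big[Y(e,e')\big]_{e,e'\in S}.
\end{equation}
For $S=\{e\}$ this reads $\mathsf{UST}_H(e\in T)=c(e)R_H(y,y')$, where $R_H(y,y')=\varphi_e(y)$ is the effective resistance. Moreover,
\begin{equation}\label{eq:resistance}
R_H(y,y')=\max_{f\text{ nonconstant}}\frac{(f(y)-f(y'))^2}{\mathcal E(f)},
\end{equation}
because \eqref{eq:green} gives $f(y)-f(y')=\mathcal E(f,\varphi_e)$ and $\mathcal E(\varphi_e)=R_H(y,y')$, so that the Cauchy--Schwarz inequality bounds the quotient by $R_H(y,y')$, with equality for $f=\varphi_e$.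

\begin{lemma}\label{lem:symmetric}
Let $H$ be a finite connected network and let $Q_1,\dots,Q_r$ be disjoint sets of vertices such that every permutation of any one $Q_i$, fixing all other vertices, is an automorphism of $H$. Let $\bar H$ be obtained from $H$ by identifying each $Q_i$ to a point, and let $E_0$ be the set of edges with no endpoint in $\bigcup_iQ_i$. Then $T\cap E_0$ has the same law under $\mathsf{UST}_H$ and under $\mathsf{UST}_{\bar H}$.
\end{lemma}

\begin{proof}
Let $e\in E_0$ go from $y$ to $y'$. A permutation of $Q_i$ is an automorphism that fixes $y$ and $y'$, so it carries $\varphi_e$ to a function with the same defining properties. By uniqueness $\varphi_e$ is invariant, hence constant on each $Q_i$, and it defines a function $\bar\varphi_e$ on $V(\bar H)$. At a vertex $v\notin\bigcup_iQ_i$ we have $\Delta\bar\varphi_e(v)=\Delta\varphi_e(v)$. At the vertex that replaces $Q_i$ we have $\Delta\bar\varphi_e=\sum_{v\in Q_i}\Delta\varphi_e(v)=0$, as the deleted edges inside $Q_i$ contribute nothing to the sum. So $\bar\varphi_e$ is the unit-current voltage of $e$ in $\bar H$, and $Y(e,e')$ is the same in $H$ and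 $\bar H$ for $e,e'\in E_0$. By \eqref{eq:transfer} the probabilities of $\{S\subset T\}$ agree for all $S\subset E_0$, and these determine the law of $T\cap E_0$.
\end{proof}

\section{Two thick half-lines}\label{sec:A}

We prove Theorem~\ref{thm:A} by thickening the line. The sizes of the levels and the conductances between them are two free sequences. They allow us to make the down-step probabilities summable, so that cycles are rare, while keeping $m_n\ge2$, so that Proposition~\ref{prop:ray} applies.

\subsection{The network}

Let $N_0=1$, $a_0=1$ and, for $n\ge1$,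
\[
N_n=2^{n+4}N_{n-1},\qquad a_n=2^{-(n+7)}a_{n-1},\qquad t_n=2^{-n-2}.
\]
Let $\Gamma$ have vertex set $\bigsqcup_{n\ge0}L_n$ with $|L_n|=N_n$ and $L_0=\{o\}$; its edges are all pairs in $L_n\times L_{n+1}$, with conductance $a_n$. For a vertex of $L_n$, $n\ge1$, the ratio of the total conductance down to the total conductance up is
\[
\frac{N_{n-1}a_{n-1}}{N_{n+1}a_n}=\frac{2^{n+7}}{2^{n+4}\,2^{n+5}}=t_n.
\]
So $L_0,L_1,\dots$ is a column in $\Gamma$ with $u_0=1$ and, for $n\ge1$,
\[
u_n=\frac1{1+t_n},\qquad d_n=\frac{t_n}{1+t_n},\qquad m_n=2^{n+4}d_n=\frac4{1+t_n}\ge2,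
\]
and $\eta\le\sum_{i\ge1}2^{-i}=1$. The network $G$ consists of two copies $\Gamma,\Gamma'$ of $\Gamma$ glued at $o$. It is locally finite, infinite and connected. We identify subsets of $E(G)$ with pairs of subsets of $E(\Gamma)$.

Let $\nu_1$ be the law of independent arrows on $V(\Gamma)$ for the network $\Gamma$, and let $\nu_0$ be its marginal on $V(\Gamma)\setminus\{o\}$; the index counts the arrows at $o$. Let $A_1$ and $A_0$ be the corresponding sets of configurations without cycles, and let $J$ be the event that every vertex of $L_1$ points to $L_2$.

\begin{lemma}\label{lem:A1}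
We have $\nu_0(A_0)\ge\nu_1(A_1)\ge\frac34$ and $\nu_0(A_0\cap J)>0$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:cycles} with $\Lambda_n=L_n$, $q_0=0$ and $q_n=d_n$. Condition (b) holds with equality: up-steps are uniform on $L_n$, and there are no steps from $L_n$ to $L_n$. Since $d_n/(1-d_n)=t_n$, we get $\nu_1(A_1^c)\le\sum_{n\ge1}t_n=\frac14$. Under $\nu_1(\,\cdot\mid J)$, which is defined because $\nu_1(J)=u_1^{N_1}>0$, the arrows are still independent, those of $L_1$ being uniform on $L_2$. The lemma now applies with $q_1=0$ and gives $\nu_1(A_1^c\mid J)\le\sum_{n\ge2}t_n=\frac18$, so $\nu_1(A_1\cap J)>0$. Finally, removing the arrow of $o$ creates no cycle, so $\nu_0(A_0)\ge\nu_1(A_1)$ and $\nu_0(A_0\cap J)\ge\nu_1(A_1\cap J)$.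
\end{proof}

For $i=0,1$ let $\mu_i$ be the law of $\Phi(\sigma)$ under $\nu_i(\,\cdot\mid A_i)$.

\subsection{The two forests and their overlap}

\begin{proposition}\label{prop:Aforests}
$\mathsf{FSF}(G)=\mu_1\otimes\mu_1$ and $\mathsf{WSF}(G)=\frac12\,\mu_1\otimes\mu_0+\frac12\,\mu_0\otimes\mu_1$.
\end{proposition}

\begin{proof}
Let $\Gamma_n$ be induced by the levels at most $n$, and exhaust $G$ by $\Gamma_n\cup\Gamma_n'$. The two pieces share only the vertex $o$, so a spanning tree of their union is the union of a spanning tree of each, and weights multiply. Hence $\mathsf{FSF}(G)=\mathsf{FSF}(\Gamma)\otimes\mathsf{FSF}(\Gamma)$. Every permutation of $L_n$ is an automorphism of $\Gamma_n$, and identifying $L_n$ to a point turns $\Gamma_n$ into $\Gamma_{n-1}^*$. By Lemma~\ref{lem:symmetric}, $\mathsf{UST}_{\Gamma_n}(S\subset T)=\mathsf{UST}_{\Gamma_{n-1}^*}(S\subset T)$ for $S\subset E(\Gamma_{n-1})$. Letting $n\to\infty$ gives $\mathsf{FSF}(\Gamma)=\mathsf{WSF}(\Gamma)$, and this is $\mu_1$ by Lemmas~\ref{lem:wired} and~\ref{lem:A1}.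

Let $\nu$ and $A$ refer to $G$. The arrow of $o$ points into each copy with probability $\frac12$ and is then uniform on the first level of that copy; all other arrows have the same law as in $\Gamma$. Given $\sigma(o)\in L_1$, the configuration thus has law $\nu_1\otimes\nu_0$. A cycle visits $o$ at most once, so it lies in one copy, and a cycle in $\Gamma'$ cannot contain $o$, whose arrow points into $\Gamma$. Hence $A$ becomes $A_1\times A_0$. In the same way, given $\sigma(o)\in L_1'$, the law is $\nu_0\otimes\nu_1$ and $A$ becomes $A_0\times A_1$. In both cases $A$ has conditional probability $\nu_0(A_0)\nu_1(A_1)>0$, so the two cases keep probability $\frac12$ after conditioning on $A$. Lemma~\ref{lem:wired} gives the formula for $\mathsf{WSF}(G)$.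
\end{proof}

\begin{proposition}\label{prop:overlap}
There is a nonzero measure $\mu'$ with $\mu'\le\mu_1$ and $\mu'\ll\mu_0$.
\end{proposition}

\begin{proof}
We have $\nu_1(U_o)=\prod_{i\ge1}(1-d_i)\ge1-\sum_it_i=\frac34$, so $\nu_1(U_o\cap A_1)\ge\frac12$. Let $\mu'=\Phi_*(\nu_1|_{U_o\cap A_1})$. It is nonzero, and $\mu'\le\nu_1(A_1)\mu_1\le\mu_1$.

Let $\lambda$ be the image of $\nu_1|_{U_o\cap A_1}$ under $\operatorname{rev}_o$. Since reversal preserves $\Phi$, we have $\mu'=\Phi_*\lambda$. By Proposition~\ref{prop:ray}(b), $\lambda\le\nu_1(U_o)W^o\nu_0$, so $\lambda\ll\nu_0$. Also, $\lambda$ is carried by $A_0$. Indeed, let $\sigma\in U_o\cap A_1$ and $\tau=\operatorname{rev}_o\sigma$. From a vertex of the ray, $\tau$ leads down to $o$, which has no arrow, so no cycle of $\tau$ meets the ray; and a cycle of $\tau$ that avoids the ray would be a cycle of $\sigma$. Hence $\lambda\ll\nu_0|_{A_0}$, and applying $\Phi_*$ gives $\mu'\ll\mu_0$.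
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Under $\mu_1$ the vertex $o$ always has an incident edge, the one that carries its arrow. So under $\mathsf{FSF}=\mu_1\otimes\mu_1$ it has incident edges in both copies almost surely. Under $\mu_0$ it has no incident edge with probability $\nu_0(J\mid A_0)>0$, so under $\mathsf{WSF}$, with positive probability, it has no incident edge in one of the copies. Hence $\mathsf{FSF}\ne\mathsf{WSF}$.

The measure $\mu'\otimes\mu_1$ is nonzero and satisfies $\mu'\otimes\mu_1\le\mu_1\otimes\mu_1=\mathsf{FSF}$. By Fubini's theorem $\mu'\otimes\mu_1\ll\mu_0\otimes\mu_1\le2\,\mathsf{WSF}$. If $\mathsf{FSF}(B)=\mathsf{WSF}(B^c)=0$ for some $B$, then $\mu'\otimes\mu_1$ would vanish on $B$ and on $B^c$. Hence $\mathsf{FSF}\not\perp\mathsf{WSF}$.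
\end{proof}

\begin{remark}\label{rem:A}
The first paragraph of the proof shows that $\mathsf{WSF}\not\ll\mathsf{FSF}$ on this network. The reason is that the path must be planted at the one vertex $o$, and the density $W^o$ vanishes on $J$, where $Z_1^o=0$. For mutual absolute continuity we need infinitely many places where the extra edge can sit, so that almost every wired configuration contains an arrow that could have been the extra edge.
\end{remark}

\section{A one-ended network}\label{sec:B}

We now take two columns and join them at every level by cross edges. This makes the network one-ended, and the cross edges are the places that Remark~\ref{rem:A} asks for. Two requirements pull in opposite directions. The total conductance of the cross edges must be finite, so that the two sides remain electrically distinct at infinity and $\mathsf{FSF}\ne\mathsf{WSF}$. Yet cross arrows must occur at most levels. Both can hold, because the probability of a cross arrow at $v$ is the cross conductance at $v$ divided by $c(v)$, and $c(v)$ is tiny when the levels are huge.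

\subsection{The network}

For $n\ge1$ let $N_n=2^{2n^3}$, let $t_1=0$ and $t_n=2^{-n-4}$ for $n\ge2$, and put
\[
\rho_n=\prod_{i=2}^nt_i=2^{-(n^2+9n-10)/2},\qquad s_n=2^{-n-4}\rho_n,\qquad a_n=\frac1{\rho_nN_nN_{n+1}},\qquad b_n=\frac{2^{-n-4}}{N_n^2},
\]
with $\rho_1=1$. The vertex set of $G$ is $\bigsqcup_{n\ge1}(L_n^+\sqcup L_n^-)$ with $|L_n^\pm|=N_n$; the vertices of $L_n^\pm$ have \emph{level} $n$, and $\bigcup_nL_n^+$ and $\bigcup_nL_n^-$ are the \emph{plus side} and the \emph{minus side}. The edges are all pairs in $L_n^+\times L_{n+1}^+$ and in $L_n^-\times L_{n+1}^-$, with conductance $a_n$, and all pairs in $L_n^+\times L_n^-$, the \emph{cross edges}, with conductance $b_n$. Let $V_n$ be the set of vertices of level at most $n$. The network is connected and locally finite. It is one-ended: a finite set of vertices lies in some $V_n$, and the complement of the finite set $V_n$ induces a connected graph.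

At a vertex of level $n$ the total conductances up, down (for $n\ge2$) and across are
\[
N_{n+1}a_n=\frac1{\rho_nN_n},\qquad N_{n-1}a_{n-1}=\frac1{\rho_{n-1}N_n}=\frac{t_n}{\rho_nN_n},\qquad N_nb_n=\frac{s_n}{\rho_nN_n}.
\]
So the walk steps up, down and across with probabilities
\[
u_n=\frac1{1+t_n+s_n},\qquad d_n=t_nu_n,\qquad\xi_n=s_nu_n,
\]
to a uniform vertex of the target set. For each $l\ge1$ and each sign, $L_l^\pm,L_{l+1}^\pm,\dots$ is a column, with $m_n=N_nd_n/N_{n-1}$; let $\eta_l=\sum_{i>l}(m_{l+1}\cdots m_i)^{-1}$. For a vertex $z$ of level $l$, the objects $U_z$, $\operatorname{rev}_z$, $W^z$ refer to the column on the side of $z$ that starts at level $l$. Put $q_n=1-u_n$. We use the parameters through the following four facts: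
\begin{align}
&q_n\le\frac{q_n}{1-q_n}=t_n+s_n\le2^{-n-3},\label{eq:q}\\
&\eta_l<\infty\ \text{ for all }l,\quad\text{and}\quad\eta_l\to0,\label{eq:eta}\\
&N_n\xi_n\to\infty,\label{eq:xi}\\
&\beta:=\sum_{n\ge1}N_n^2b_n=\sum_{n\ge1}2^{-n-4}=\tfrac1{16}.\label{eq:beta}
\end{align}
Fact \eqref{eq:q} holds because $\rho_n\le1$; it implies $u_n\ge\frac12$. For $n\ge2$ we have $N_n/N_{n-1}=2^{6n^2-6n+2}$ and $d_n\ge2^{-n-5}$, so $m_n\ge2^{6n^2-7n-3}\ge2^n$; hence $\eta_l\le\sum_{r\ge1}2^{-(l+1)r}=1/(2^{l+1}-1)$, which gives \eqref{eq:eta}. Finally $N_n\xi_n\ge2^{-n-5}\rho_nN_n=2^{\,2n^3-n-5-(n^2+9n-10)/2}$, which gives \eqref{eq:xi}; this is where $N_n$ has to outgrow $1/\rho_n$. By \eqref{eq:q}, for every vertex $v$, of level $k$ say,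
\begin{equation}\label{eq:up}
\nu(U_v)=\mathbb P_v(\text{all steps of }X\text{ are up})=\prod_{i\ge k}u_i\ge1-\sum_{i\ge k}q_i\ge\tfrac78.
\end{equation}

Call a trajectory \emph{eventually straight} if all its steps from some time on are up.

\begin{lemma}\label{lem:B1}
We have $\nu(A)\ge\frac34$, so that $\mathsf{WSF}=\Phi_*\nu(\,\cdot\mid A)$. For $\nu$-almost every $\sigma\in A$, every trajectory is an infinite simple path that is eventually straight.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:cycles} with $\Lambda_n=L_n^+\cup L_n^-$ and $\Lambda_0=\emptyset$. A step into $\Lambda_n$ from $\Lambda_{n-1}\cup\Lambda_n$ is an up-step or a cross-step; it is uniform on one of the two sets $L_n^\pm$, determined by the starting point, so (b) holds. Since $|\Lambda_n|=2N_n$, \eqref{eq:q} gives $\nu(A^c)\le\sum_{n\ge1}2^{-n-2}=\frac14$. The description of $\mathsf{WSF}$ follows from Lemma~\ref{lem:wired}.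

Fix $v$ and $j\ge1$. By \eqref{eq:up} and the strong Markov property at the ends of the successive non-up steps, the walk from $v$ makes at least $j$ non-up steps with probability at most $8^{-j}$. If the trajectory of $v$ is simple and has at least $j$ non-up steps, then it begins with a finite simple path whose last step is its $j$-th non-up step. By \eqref{eq:walk}, summed over such paths, this has $\nu$-probability at most $8^{-j}$ as well. Let $j\to\infty$ and use that $V(G)$ is countable.
\end{proof}

\subsection{The two forests are different}

Let $n\ge2$, and let $H_n$ be obtained from $G_n$ by identifying $L_n^+$ to a vertex $+$ and $L_n^-$ to a vertex $-$, which we count to the plus side and the minus side. The edges of $H_n$ are those of $G_n$. Every permutation of $L_n^+$ or of $L_n^-$ is an automorphism of $G_n$, so Lemma~\ref{lem:symmetric} gives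
\begin{equation}\label{eq:Hn}
\mathsf{UST}_{G_n}(B)=\mathsf{UST}_{H_n}(B)\quad\text{for events $B$ that depend only on }E(G_{n-1}).
\end{equation}
Identifying $+$ with $-$ in $H_n$ gives $G_{n-1}^*$. The whole difference between the free and the wired boundary condition is therefore the identification of two points.

\begin{proposition}\label{prop:differ}
If $e=\{y,y'\}$ with $y\in L_1^+$, $y'\in L_1^-$, then $\mathsf{FSF}(e\in\mathfrak F)-\mathsf{WSF}(e\in\mathfrak F)\ge9/512$.
\end{proposition}

\begin{proof}
On $V(H_n)$ define $h(+)=1$, $h(-)=0$ and, for $v\in V_{n-1}$, let $h(v)$ be the probability that the walk from $v$ first leaves $V_{n-1}$ through $L_n^+$. Conditioning on the first step shows $\Delta h=0$ on $V_{n-1}$. Since $\sum_v\Delta h(v)=\mathcal E(1,h)=0$, we have $\Delta h(-)=-\Delta h(+)$, and \eqref{eq:green} shows that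
\[
\mathcal E(f,h)=\big(f(+)-f(-)\big)\Delta h(+)=0\qquad\text{whenever }f(+)=f(-).
\]
Let $\chi$ be the indicator of the plus side. Applying this to $f=\chi-h$ gives $\mathcal E(h)\le\mathcal E(h)+\mathcal E(\chi-h)=\mathcal E(\chi)$, and only cross edges contribute to $\mathcal E(\chi)$, so $0<\mathcal E(h)\le\beta$. By \eqref{eq:up}, $h(y)\ge\frac78$ and $h(y')\le\frac18$.

Let $f$ attain the maximum in \eqref{eq:resistance} for $G_{n-1}^*$. We view it as a function on $V(H_n)$ with $f(+)=f(-)$; its energy is unchanged, and $\mathcal E(f,h)=0$. Put $\alpha=f(y)-f(y')$, $\delta=h(y)-h(y')\ge\frac34$ and $\psi=\frac{\alpha}{\mathcal E(f)}f+\frac{\delta}{\mathcal E(h)}h$. Then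
\[
\psi(y)-\psi(y')=\frac{\alpha^2}{\mathcal E(f)}+\frac{\delta^2}{\mathcal E(h)}=\mathcal E(\psi),
\]
so \eqref{eq:resistance} for $H_n$ gives $R_{H_n}(y,y')\ge R_{G_{n-1}^*}(y,y')+\delta^2/\mathcal E(h)$. Multiply by $c(e)=b_1=2^{-9}$ and use \eqref{eq:Hn}:
\[
\mathsf{UST}_{G_n}(e\in T)-\mathsf{UST}_{G_{n-1}^*}(e\in T)\ge\frac{b_1(3/4)^2}{\beta}=\frac9{512}.
\]
Let $n\to\infty$.
\end{proof}

\subsection{The free forest as arrows plus one edge}

A spanning tree of $H_n$ contains a path from $-$ to $+$. Deleting any edge of this path leaves two trees, rooted at $+$ and $-$, that is, an arrow configuration on $V_{n-1}$ without cycles. To obtain a bijection we need a rule that selects the edge. We select a cross edge, because the total conductance of the cross edges is finite, and this prevents the selected edge from escaping to infinity as $n\to\infty$. Among the cross edges of the path we select the last one. After it the path stays in the plus side, where it can later be reversed inside a single column.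

For $x\in L_k^+$ and $x'\in L_k^-$ write $xx'$ for the edge $\{x,x'\}$. Let $P(x)$ be the event that the trajectory of $x$ stays in the plus side forever, and let $M(x')$ be the event that the trajectory of $x'$ is in the minus side from some time on. Note that $U_x\subset P(x)$ and $U_{x'}\subset M(x')$.

\begin{proposition}\label{prop:formula}
The number $\mathcal Z=\sum_{k\ge1}b_k\sum_{x\in L_k^+,\,x'\in L_k^-}\nu\big(A\cap P(x)\cap M(x')\big)$ lies in $(0,\infty)$, and for every Borel set $B$
\[
\mathsf{FSF}(B)=\frac1{\mathcal Z}\sum_{k\ge1}b_k\sum_{x\in L_k^+,\,x'\in L_k^-}\nu\big(A\cap P(x)\cap M(x')\cap\{\Phi(\sigma)\cup\{xx'\}\in B\}\big).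
\]
\end{proposition}

\begin{proof}
\emph{The bijection.} Fix $n\ge2$. For a cross edge $xx'$ of level $k<n$, let $P_n(x)$ be the event that the trajectory of $x$ leaves $V_{n-1}$ and stays in the plus side until it does, and let $M_n(x')$ be the event that the trajectory of $x'$ first leaves $V_{n-1}$ through $L_n^-$. For $k=n$ let both events be the whole space. They depend only on $\sigma|_{V_{n-1}}$. Call a pair $(\omega,xx')$ \emph{admissible} if $\omega$ is an arrow configuration on $V_{n-1}$ without cycles, $xx'$ is a cross edge of level at most $n$, and $\omega\in P_n(x)\cap M_n(x')$. We claim that $(\omega,xx')\mapsto T=\Phi(\omega)\cup\{xx'\}$ is a bijection from the admissible pairs onto the spanning trees of $H_n$.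

Let $(\omega,xx')$ be admissible. By the proof of Lemma~\ref{lem:wired}, $\Phi(\omega)$ is a spanning tree of $G_{n-1}^*$. In $H_n$ it is therefore a forest with $|V_{n-1}|$ edges on $|V_{n-1}|+2$ vertices, so it has two components; since every vertex is joined to $+$ or to $-$, these two vertices lie in different components. The vertex $x$ lies in the component of $+$ and $x'$ in that of $-$, so $T$ is a spanning tree. Its path from $-$ to $+$ is the trajectory of $x'$ read backward, then $x'x$, then the trajectory of $x$, which uses no cross edge. So $xx'$ is the last cross edge of this path, and $\omega$ is obtained by orienting the two trees of $T\setminus\{xx'\}$ toward $+$ and $-$. The map is injective.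

Conversely, let $T$ be a spanning tree of $H_n$. Its path from $-$ to $+$ changes sides, so it contains a cross edge. Let $xx'$ be the last one. The path ends in the plus side, so it traverses this edge from $x'$ to $x$ and then stays in the plus side. The forest $T\setminus\{xx'\}$ has one component containing $x$ and $+$ and one containing $x'$ and $-$. Orienting them toward $+$ and $-$ gives a configuration $\omega$ on $V_{n-1}$ without cycles in which the trajectories of $x$ and $x'$ are the two pieces of the path. The pair is admissible and is mapped to $T$.

\emph{The finite formula.} The weight of $T$ is $b_k\prod_{v\in V_{n-1}}c(v,\omega(v))$, which is proportional to $b_k\,\nu(\sigma|_{V_{n-1}}=\omega)$. Let $B$ depend only on $E(G_m)$ and let $n>m$. Then $\Phi(\sigma|_{V_{n-1}})$ and $\Phi(\sigma)$ have the same edges in $E(G_m)$. With $A_{n-1}$ the event that $\sigma|_{V_{n-1}}$ has no cycle, \eqref{eq:Hn} gives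
\begin{equation}\label{eq:finite}
\mathsf{UST}_{G_n}(B)=\frac1{\mathcal Z_n}\sum_{k=1}^nb_k\sum_{x,x'}\nu\big(A_{n-1}\cap P_n(x)\cap M_n(x')\cap\{\Phi(\sigma)\cup\{xx'\}\in B\}\big),
\end{equation}
where $\mathcal Z_n$ is the same double sum without the condition involving $B$.

\emph{The limit.} Fix $k,x,x'$. We show that the indicator of $A_{n-1}\cap P_n(x)\cap M_n(x')$ converges $\nu$-almost surely to that of $A\cap P(x)\cap M(x')$. Off $A$, the event $A_{n-1}$ fails for large $n$. Let $\sigma\in A$ be as in Lemma~\ref{lem:B1}; then $A_{n-1}$ holds for all $n$. If $\sigma\in P(x)$, then $P_n(x)$ holds for all $n>k$, since the trajectory of $x$ is infinite and simple. If the trajectory of $x$ enters the minus side at some time, then $P_n(x)$ fails as soon as $n$ exceeds all levels visited up to that time. If $n$ exceeds all levels visited by the trajectory of $x'$ up to the time from which it is straight, then the trajectory leaves $V_{n-1}$ in its straight part, on the side where it remains forever; so $M_n(x')$ holds if and only if $M(x')$ does.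

The $k$-th term in \eqref{eq:finite} is at most $b_kN_k^2$, which is summable by \eqref{eq:beta}. By dominated convergence the double sum converges to the one in the statement, and $\mathcal Z_n\to\mathcal Z\le\beta$. For $x\in L_1^+$, $x'\in L_1^-$ we have $\nu(A\cap U_x\cap U_{x'})\ge1-\frac14-\frac18-\frac18>0$, so $\mathcal Z>0$. This proves the formula for events that depend on finitely many edges. Both sides are probability measures in $B$, so it holds for all Borel sets.
\end{proof}

\subsection{Absorbing the extra edge}

Fix $x\in L_k^+$ and $x'\in L_k^-$. Let $\sigma\in P(x)$ be such that the trajectory $z_i=\sigma^i(x)$ is simple. The \emph{flip} of $\sigma$ is the arrow configuration $\tau$ on $V(G)$ with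
\[
\tau(x)=x',\qquad\tau(z_{i+1})=z_i\quad(i\ge0),\qquad\tau=\sigma\ \text{ off }\{z_i:i\ge0\};
\]
see Figure~\ref{fig:flip}. It satisfies $\Phi(\tau)=\Phi(\sigma)\cup\{xx'\}$. So each term in Proposition~\ref{prop:formula} is the image under $\Phi$ of the law of $\tau$, and we have to compare that law with $\nu|_A$. We first follow the events $A$ and $M(x')$ through the flip, in both directions.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,scale=0.85]
\foreach \s in {0,6.5}{
  \foreach \y in {0,1,2,3}{
    \draw[gray] (\s,\y-0.2) rectangle (\s+1.8,\y+0.2);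
    \draw[gray] (\s+2.7,\y-0.2) rectangle (\s+4.5,\y+0.2);}
  \foreach \p/\y in {1.4/0,0.5/1,1.2/2,0.6/3,3.1/0,4.0/1,3.3/2,3.9/3}
    \fill (\s+\p,\y) circle (1.8pt);
  \draw[->,thick,shorten >=2pt] (\s+3.1,0)--(\s+4.0,1);
  \draw[->,thick,shorten >=2pt] (\s+4.0,1)--(\s+3.3,2);
  \draw[->,thick,shorten >=2pt] (\s+3.3,2)--(\s+3.9,3);
  \draw[->,thick,dotted] (\s+3.9,3)--(\s+3.5,3.8);
  \node at (\s+1.4,-0.5) {$x$}; \node at (\s+3.1,-0.5) {$x'$};
  \node at (\s+0.3,3.8) {$+$}; \node at (\s+4.2,3.8) {$-$};}
\draw[->,thick,shorten >=2pt] (1.4,0)--(0.5,1);
\draw[->,thick,shorten >=2pt] (0.5,1)--(1.2,2);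
\draw[->,thick,shorten >=2pt] (1.2,2)--(0.6,3);
\draw[->,thick,dotted] (0.6,3)--(1.0,3.8);
\draw[dashed] (1.4,0)--(3.1,0);
\draw[->,thick,dotted,shorten >=2pt] (7.5,3.8)--(7.1,3);
\draw[->,thick,shorten >=2pt] (7.1,3)--(7.7,2);
\draw[->,thick,shorten >=2pt] (7.7,2)--(7.0,1);
\draw[->,thick,shorten >=2pt] (7.0,1)--(7.9,0);
\draw[->,thick,shorten >=2pt] (7.9,0)--(9.6,0);
\end{tikzpicture}
\caption{The flip. Boxes are levels of the plus side and of the minus side. Left: the trajectories of $x$ and $x'$ in an arrow configuration, and the extra cross edge $xx'$ (dashed). Right: the trajectory of $x$ is reversed and $x$ points to $x'$. The unoriented edges are the same, and on the right every edge carries the arrow of one vertex.}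
\label{fig:flip}
\end{figure}

\begin{lemma}\label{lem:flip}
\begin{itemize}
\item[(i)] If $\sigma\in A\cap P(x)\cap M(x')$, then $\tau\in A$.
\item[(ii)] If $\sigma\in U_x$ and $\tau\in A\cap M(x')$, then $\sigma\in A\cap M(x')$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The $\sigma$-trajectory of $x'$ avoids $\{z_i\}$, since otherwise it would follow the $z_i$ and stay in the plus side forever, contrary to $M(x')$. So the $\tau$-trajectory of $z_i$ runs back to $x$, crosses to $x'$, and follows the infinite simple $\sigma$-trajectory of $x'$; it never returns to $z_i$. A cycle of $\tau$ would therefore avoid $\{z_i\}$ and be a cycle of $\sigma$.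

(ii) From each $z_i$ the arrows of $\sigma$ lead straight up forever, so a cycle of $\sigma$ would avoid $\{z_i\}$ and be a cycle of $\tau$. Hence $\sigma\in A$. The $\tau$-trajectory of $x'$ avoids $\{z_i\}$, since otherwise it would run back to $x$ and return to $x'$, producing a cycle of $\tau$. So it is also the $\sigma$-trajectory of $x'$, and $\sigma\in M(x')$.
\end{proof}

The trajectory of $x$ need not be straight from the start. We cut it at a vertex from which it is straight and before which it has stayed at lower levels; the finite initial piece then costs only a constant factor. Let $\mathcal P_x$ be the countable set of simple paths $\gamma=(z_0=x,z_1,\dots,z_j)$, $j\ge0$, in the plus side such that $z_0,\dots,z_{j-1}$ have level smaller than the level of $z_j$. For $\gamma\in\mathcal P_x$ let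
\[
\Omega_\gamma=\{\sigma(z_i)=z_{i+1}\ \forall i<j\}\cap U_{z_j},\qquad I_\gamma=\{\sigma(x)=x',\ \sigma(z_{i+1})=z_i\ \forall i<j\}.
\]
On $\Omega_\gamma$ the trajectory of $x$ is simple and stays in the plus side, so the flip is defined. Let $\kappa_\gamma$ be the image of $\nu|_{\Omega_\gamma}$ under the flip.

\begin{lemma}\label{lem:density}
For $\gamma\in\mathcal P_x$, the measure $\kappa_\gamma$ has density $K_\gamma\mathbf 1_{I_\gamma}W^{z_j}$ with respect to $\nu$, where
\[
K_\gamma=\nu(U_{z_j})\,\frac{\prod_{i<j}p(z_i,z_{i+1})}{p(x,x')\prod_{i<j}p(z_{i+1},z_i)}\in(0,\infty).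
\]
\end{lemma}

\begin{proof}
Write $z=z_j$ and $V'=V(G)\setminus\{z_0,\dots,z_j\}$. On $\Omega_\gamma$ the flip $\tau$ lies in $I_\gamma$ and agrees with $\operatorname{rev}_z\sigma$ on $V'$, while $\operatorname{rev}_z\sigma$ agrees with $\sigma$ at $z_0,\dots,z_{j-1}$, which lie below the column of $z$. Since $I_\gamma$ fixes the arrows of $z_0,\dots,z_j$, every measurable subset of $I_\gamma$ has the form $I_\gamma\cap\{\sigma|_{V'}\in C\}$. Proposition~\ref{prop:ray}(b) applies by \eqref{eq:eta}, and $W^z$ depends only on arrows in $V'$. Therefore
\begin{align*}
\kappa_\gamma\big(I_\gamma\cap\{\cdot\,|_{V'}\in C\}\big)&=\nu(U_z)\,\mathbb E_\nu\big[W^z\,\mathbf 1\{\sigma(z_i)=z_{i+1}\ \forall i<j\}\,\mathbf 1\{\sigma|_{V'}\in C\}\big]\\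
&=\nu(U_z)\prod_{i<j}p(z_i,z_{i+1})\cdot\mathbb E_\nu\big[W^z\mathbf 1\{\sigma|_{V'}\in C\}\big]\\
&=K_\gamma\,\mathbb E_\nu\big[W^z\mathbf 1_{I_\gamma}\mathbf 1\{\sigma|_{V'}\in C\}\big].
\end{align*}
The last two steps use independence and $\nu(I_\gamma)=p(x,x')\prod_{i<j}p(z_{i+1},z_i)$.
\end{proof}

\subsection{Mutual absolute continuity}

\begin{proposition}\label{prop:FW}
$\mathsf{FSF}\ll\mathsf{WSF}$.
\end{proposition}

\begin{proof}
Fix a cross edge $xx'$ and let $\lambda$ be the image of $\nu|_{A\cap P(x)\cap M(x')}$ under the flip. By Lemma~\ref{lem:B1}, for almost every $\sigma\in A\cap P(x)\cap M(x')$ the trajectory $(z_i)$ of $x$ is simple and straight from some time $\theta$ on. Let $l$ be one more than the maximal level of $z_0,\dots,z_\theta$, and let $j$ be the first time at level $l$. Then $j>\theta$, the path $\gamma=(z_0,\dots,z_j)$ belongs to $\mathcal P_x$, and $\sigma\in\Omega_\gamma$. Hence $\lambda\le\sum_{\gamma\in\mathcal P_x}\kappa_\gamma$, and $\lambda\ll\nu$ by Lemma~\ref{lem:density}. By Lemma~\ref{lem:flip}(i), $\lambda$ is carried by $A$.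

Now let $\mathsf{WSF}(B)=0$, that is, $\nu(A\cap\Phi^{-1}B)=0$. Then $\lambda(\Phi^{-1}B)=\lambda(A\cap\Phi^{-1}B)=0$. Since $\Phi(\tau)=\Phi(\sigma)\cup\{xx'\}$, the number $\lambda(\Phi^{-1}B)$ is the term of $xx'$ in Proposition~\ref{prop:formula}. All terms vanish, so $\mathsf{FSF}(B)=0$.
\end{proof}

For the converse we need a lower bound on $\mathsf{FSF}$ by a density that is positive almost everywhere. It is enough to keep the part of each term in which the trajectory of $x$ is straight from the start.

\begin{proposition}\label{prop:WF}
$\mathsf{WSF}\ll\mathsf{FSF}$.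
\end{proposition}

\begin{proof}
For a cross edge $xx'$ take $\gamma=(x)$, so that $\Omega_\gamma=U_x\subset P(x)$, $I_\gamma=\{\sigma(x)=x'\}$ and $K_\gamma=\nu(U_x)/p(x,x')$. By Lemma~\ref{lem:flip}(ii) and Lemma~\ref{lem:density}, the term of $xx'$ in Proposition~\ref{prop:formula} is at least
\[
\nu\big(U_x\cap\{\tau\in A\cap M(x')\cap\Phi^{-1}B\}\big)=\frac{\nu(U_x)}{p(x,x')}\,\mathbb E_\nu\big[\mathbf 1\{\sigma(x)=x'\}\,W^x\,\mathbf 1_{A\cap M(x')\cap\Phi^{-1}B}\big].
\]
Summing over the cross edges gives, for every Borel set $B$,
\begin{equation}\label{eq:lower}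
\mathcal Z\cdot\mathsf{FSF}(B)\ge\mathbb E_\nu\big[D\,\mathbf 1_{A\cap\Phi^{-1}B}\big],
\end{equation}
where
\[
D=\sum_{k\ge1}b_k\sum_{x\in L_k^+,\,x'\in L_k^-}\frac{\nu(U_x)}{p(x,x')}\,\mathbf 1\{\sigma(x)=x'\}\,\mathbf 1_{M(x')}\,W^x.
\]

We claim that $D>0$ $\nu$-almost surely. Let $E_k$ be the event that some $x\in L_k^+$ has $\sigma(x)\in L_k^-$, $U_{\sigma(x)}$ occurs, and $W^x>0$. Since $U_{x'}\subset M(x')$, we have $D>0$ on $E_k$. Condition on the arrows of $L_k^+$. With probability $1-(1-\xi_k)^{N_k}$ one of them is a cross arrow; in that case let $x$ be the first such vertex in a fixed order and $x'=\sigma(x)$. The event $U_{x'}$ depends only on the arrows of $L_i^-$, $i\ge k$, and $W^x$ only on the arrows of $L_i^+$, $i>k$, so they are independent of each other and of the conditioning. By Proposition~\ref{prop:ray}(a) and \eqref{eq:up},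
\[
\nu(E_k)\ge\big(1-e^{-N_k\xi_k}\big)\Big(1-\sum_{i\ge k}q_i\Big)\frac1{1+\eta_k}.
\]
The three factors tend to $1$ by \eqref{eq:xi}, \eqref{eq:q} and \eqref{eq:eta}. Hence $\nu(D>0)\ge\sup_k\nu(E_k)=1$.

If $\mathsf{FSF}(B)=0$, then \eqref{eq:lower} and the claim give $\nu(A\cap\Phi^{-1}B)=0$, that is, $\mathsf{WSF}(B)=0$.
\end{proof}

Propositions~\ref{prop:differ}, \ref{prop:FW} and~\ref{prop:WF} prove the first statement of Theorem~\ref{thm:B}.

\begin{remark}
Fact \eqref{eq:xi} is used only in Proposition~\ref{prop:WF}, and some condition of this kind is needed there. Suppose that the $b_n$ are decreased so that $\sum_nN_n\xi_n<\infty$. The bounds in \eqref{eq:q} and \eqref{eq:beta} persist, so Proposition~\ref{prop:formula} still holds, and the free forest contains a cross edge almost surely. But the event that there is no cross arrow has probability $\prod_n(1-\xi_n)^{2N_n}>0$, and given this event Lemma~\ref{lem:cycles} bounds the probability of a cycle by $\sum_n2t_n<1$. So with positive probability the wired forest contains no cross edge, and $\mathsf{WSF}\not\ll\mathsf{FSF}$.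
\end{remark}

\section{Unit conductances}\label{sec:unit}

A resistance that is a positive integer $r$ can be realized by $r$ unit edges in series. The parameters of Section~\ref{sec:B} allow this, since
\[
\frac1{a_n}=2^{\,2n^3+2(n+1)^3-(n-1)(n+10)/2},\qquad\frac1{b_n}=2^{\,4n^3+n+4},
\]
and the exponents are positive integers; note that $n^2+9n-10=(n-1)(n+10)$ is even. For a network $H$, finite or infinite, whose resistances $r_e=1/c(e)$ are integers, let the \emph{subdivision} $\hat H$ be the graph with unit conductances obtained by replacing each edge $e$ by a path $\hat e$ of $r_e$ edges. Let $\mathcal K$ be the Markov kernel from subsets of $E(H)$ to subsets of $E(\hat H)$ that, given $F\subset E(H)$, keeps all of $\hat e$ for $e\in F$ and, independently for the $e\notin F$, keeps all of $\hat e$ except one uniformly chosen edge. For a measure $\mu$ put $\mu\mathcal K(B)=\int\mathcal K(F,B)\,d\mu(F)$.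

\begin{lemma}\label{lem:subdivide}
If $H$ is a finite network with integer resistances, then $\mathsf{UST}_{\hat H}=\mathsf{UST}_H\mathcal K$.
\end{lemma}

\begin{proof}
Let $\hat T$ be a spanning tree of $\hat H$ and $T=\{e:\hat e\subset\hat T\}$. The tree $\hat T$ omits at most one edge of each $\hat e$, because the vertices between two omitted edges would be cut off from $V(H)$. The set $T$ has no cycle, since a cycle would subdivide to a cycle of $\hat T$. It connects $V(H)$, since a simple path in $\hat T$ between two vertices of $H$ is a concatenation of full paths $\hat e$. So $T$ is a spanning tree of $H$. Conversely, take a spanning tree $T$ of $H$ and omit one edge from each $\hat e$ with $e\notin T$. The result is connected, and it has $\sum_er_e-|E(H)|+|V(H)|-1=|V(\hat H)|-1$ edges, so it is a spanning tree of $\hat H$. Thus each $T$ arises from exactly $\prod_{e\notin T}r_e=\prod_er_e\cdot\prod_{e\in T}c(e)$ trees $\hat T$. Under the uniform law of $\hat T$, the tree $T$ therefore has law $\mathsf{UST}_H$, and given $T$ the omitted edges are independent and uniform.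
\end{proof}

\begin{proof}[Proof of the second statement of Theorem~\ref{thm:B}]
Let $G$ be the network of Section~\ref{sec:B}. The graph $\hat G$ is simple, connected and locally finite. Let $V_n'$ consist of $V_n$ and the interior vertices of the paths $\hat e$ with both endpoints of $e$ in $V_n$, and let $V_n''$ consist of $V_n$ and the interior vertices of the paths $\hat e$ with at least one endpoint of $e$ in $V_n$. Both sequences are exhaustions of $\hat G$. The complement of $V_n''$ induces the subdivision of the connected graph $G\setminus V_n$, so $\hat G$ is one-ended.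

The subgraph of $\hat G$ induced by $V_n'$ is the subdivision of $G_n$, and wiring the complement of $V_n''$ gives the subdivision of $G_n^*$. Since the forests do not depend on the exhaustion, we use $(V_n')$ for the free forest and $(V_n'')$ for the wired forest. For a finite set $\hat S\subset E(\hat G)$, the probability under $\mathcal K(F,\cdot\,)$ that all edges of $\hat S$ are kept is
\[
\prod_{e\notin F}\Big(1-\frac{|\hat S\cap\hat e|}{r_e}\Big),
\]
which depends only on the intersection of $F$ with the finite set of $e$ such that $\hat e$ meets $\hat S$. We may therefore let $n\to\infty$ in Lemma~\ref{lem:subdivide}, and we obtain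
\[
\mathsf{FSF}(\hat G)=\mathsf{FSF}(G)\mathcal K,\qquad\mathsf{WSF}(\hat G)=\mathsf{WSF}(G)\mathcal K.
\]
If $\mu\ll\mu'$ and $\mu'\mathcal K(B)=0$, then $\mathcal K(\,\cdot\,,B)$ vanishes $\mu'$-almost everywhere, hence $\mu$-almost everywhere, and $\mu\mathcal K(B)=0$. So the two forests of $\hat G$ are mutually absolutely continuous by Propositions~\ref{prop:FW} and~\ref{prop:WF}. They are different, because the map $\hat F\mapsto\{e:\hat e\subset\hat F\}$ carries $\mu\mathcal K$ back to $\mu$, and $\mathsf{FSF}(G)\ne\mathsf{WSF}(G)$ by Proposition~\ref{prop:differ}.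
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP}
Burton and Pemantle, Ann. Probab. 21 (1993).

\bibitem{SSSWX}
Zhan Shi, Vladas Sidoravicius, He Song, Longmin Wang, Kainan Xiang,
\emph{Uniform spanning forests associated with biased random walks on Euclidean lattices},
arXiv:1805.01615 (2018).

\end{thebibliography}
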